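\title{Fat points of small weight on linear subspaces of $\mathbb{P}^n$}

\begin{abstract}
Let $Z=\sum m_ip_i$ be a scheme of fat points in $\mathbb P^n$ over an algebraically closed field and let $d\ge1$. Suppose that all $m_i\le d+1$ and that, for every linear subspace $L$ of dimension $r\ge1$, the multiplicities of the points lying in $L$ add up to at most $rd+2$; call $L$ tight if equality holds. We prove that $h^1(\mathcal I_Z(d))$ is the sum of the numbers $h^1(N,\mathcal I_{Z\cap N}(d))$ over the maximal tight subspaces $N$. This implies a vanishing statement conjectured by Ballico, Dumitrescu and Postinghel. The proof turns $h^1$ into a space of linear relations among symmetric tensors, studies these relations in an exterior algebra, and uses Edmonds' matroid partition theorem. The characteristic is arbitrary.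
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an algebraically closed field, $\mathbb P^n=\mathbb P^n_K$ and $R=K[x_0,\dots,x_n]$. Let $S\subset\mathbb P^n$ be a finite set of points. For $q\in S$ let $\mathfrak p_q\subset R$ be the homogeneous prime ideal of $q$ and let $m_q$ be a positive integer. The \emph{scheme of fat points} $Z=\sum_{q\in S}m_qq$ is the zero-dimensional scheme defined by the saturated ideal $\bigcap_{q\in S}\mathfrak p_q^{m_q}$; its ideal sheaf is $\mathcal I_Z$. A form of degree $d$ vanishes on $Z$ when it vanishes to order at least $m_q$ at each $q$, and this amounts to $\sum_q\binom{m_q+n-1}{n}$ linear conditions. For $d\ge0$ the sequence $0\to\mathcal I_Z(d)\to\mathcal O_{\mathbb P^n}(d)\to\mathcal O_Z(d)\to0$ and the vanishing of $H^1(\mathcal O_{\mathbb P^n}(d))$ give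
\begin{equation}\label{eq:coker}
h^1(\mathcal I_Z(d))=\dim\operatorname{coker}\bigl(R_d\to H^0(\mathcal O_Z(d))\bigr).
\end{equation}
So $h^1(\mathcal I_Z(d))$ counts the linear dependencies among the conditions, and it vanishes exactly when they are independent.

We allow the points to be in arbitrary position and measure that position by weights. The \emph{weight} of $Z$ is $\mathrm w(Z)=\sum_{q\in S}m_q$, and the weight of $Z$ on a linear subspace $L\subseteq\mathbb P^n$ is $\mathrm w_L(Z)=\sum_{q\in S\cap L}m_q$. The scheme-theoretic intersection $Z\cap L$ is the scheme of fat points $\sum_{q\in S\cap L}m_qq$ in the projective space $L$. Four observations indicate which bounds on the weights to expect.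

\emph{Restriction.} Let $\dim L\ge1$. Forms of degree $d$ on $\mathbb P^n$ surject onto forms of degree $d$ on $L$, and $H^0(\mathcal O_Z(d))$ surjects onto $H^0(\mathcal O_{Z\cap L}(d))$. Hence the cokernel in \eqref{eq:coker} surjects onto the corresponding cokernel for $L$, and
\begin{equation}\label{eq:restrict}
h^1(L,\mathcal I_{Z\cap L}(d))\le h^1(\mathcal I_Z(d)).
\end{equation}

\emph{Lines.} On a line $L$ we have $\mathcal I_{Z\cap L}(d)\cong\mathcal O_{\mathbb P^1}(d-\mathrm w_L(Z))$, so $h^1(L,\mathcal I_{Z\cap L}(d))=\max(0,\mathrm w_L(Z)-d-1)$. The value is $0$ up to weight $d+1$, and it is $1$ at weight $d+2$.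

\begin{example}[Rational normal curves]\label{ex:rnc}
Let $C\subset\mathbb P^r$ be the image of $(s:t)\mapsto(s^r:s^{r-1}t:\dots:t^r)$ and let $Z$ consist of $rd+2$ simple points of $C$. Forms of degree $d$ restrict on $C$ to binary forms of degree $rd$, a space of dimension $rd+1$, so the map in \eqref{eq:coker} is not onto and $h^1(\mathcal I_Z(d))\ge1$. The proper subspaces do not see this. A hyperplane contains at most $r$ points of $C$, so any $r+1$ points of $C$ are linearly independent, and a subspace of dimension $k<r$ contains at most $k+1$ points of $Z$.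
\end{example}

\begin{example}[Six points in the plane]\label{ex:six}
Let $d=2$ and let $Z$ be six simple points of $\mathbb P^2$, no three on a line. Since $\dim R_2=6$, the conditions are independent if and only if no conic contains $Z$. Both cases occur: take six points of a smooth conic, or choose the points one at a time, each off the lines through two earlier points and off some conic through all earlier points. The weights on lines and on the plane take the same values in both cases.
\end{example}

Thus $rd+1$ is the largest weight on an $r$-dimensional subspace $L$ for which weights alone can guarantee independence. At weight $rd+2$ the weights need not decide, and by \eqref{eq:restrict} one must at least ask for independence on $L$ itself. The natural guess is that nothing more is needed. The following statement was posed as a conjecture by Ballico, Dumitrescu and Postinghel \cite{BDP}.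

\begin{theorem}\label{thm:A}
Let $d\ge2$, $n>2$ and let $Z=\sum_{q\in S}m_qq$ be a scheme of fat points in $\mathbb P^n$. Suppose that
\begin{enumerate}
\item[(1)] $\mathrm w(Z)\le nd+1$;
\item[(2)] $\mathrm w_L(Z)\le d+1$ for every line $L\subset\mathbb P^n$;
\item[(3)] for every $r=2,\dots,n-1$ and every $r$-dimensional linear subspace $L\subset\mathbb P^n$ we have $\mathrm w_L(Z)\le rd+2$, and $h^1(L,\mathcal I_{Z\cap L}(d))=0$ whenever $\mathrm w_L(Z)=rd+2$.
\end{enumerate}
Then $h^1(\mathcal I_Z(d))=0$.
\end{theorem}

We deduce this from an exact formula. A linear subspace $L\subseteq\mathbb P^n$ of dimension $r\ge1$, possibly $\mathbb P^n$ itself, is \emph{tight} if $\mathrm w_L(Z)=rd+2$, and \emph{maximal tight} if it is maximal under inclusion among tight subspaces. For dimension reasons every tight subspace lies in a maximal tight one.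

\begin{theorem}\label{thm:B}
Let $n,d\ge1$ and let $Z=\sum_{q\in S}m_qq$ be a scheme of fat points in $\mathbb P^n$ with all $m_q\le d+1$. Assume that $\mathrm w_L(Z)\le d\dim L+2$ for every linear subspace $L\subseteq\mathbb P^n$ with $\dim L\ge1$. Then
\[
h^1(\mathbb P^n,\mathcal I_Z(d))=\sum_{N\ \mathrm{maximal\ tight}}h^1(N,\mathcal I_{Z\cap N}(d)).
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Every point lies on a line, so (2) gives $m_q\le d+1$; together, (1), (2) and (3) give the weight bound of Theorem~\ref{thm:B} in every dimension. By (2) no line is tight and by (1) the space $\mathbb P^n$ is not tight, so every tight subspace has dimension between $2$ and $n-1$. By (3) every term of the sum is $0$.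
\end{proof}

About $K$ the proofs use only that it is infinite and that the points are $K$-rational. If $\mathbb P^n$ is tight, it is the only maximal tight subspace and Theorem~\ref{thm:B} says nothing; the argument below needs no separate treatment of this case.

\begin{corollary}\label{cor:converse}
Assume $\mathrm w(Z)\le nd+1$, all $m_q\le d+1$, and $\mathrm w_L(Z)\le rd+2$ for every $r$-dimensional linear subspace $L$ with $1\le r\le n-1$. Then $h^1(\mathcal I_Z(d))=0$ if and only if $h^1(L,\mathcal I_{Z\cap L}(d))=0$ for every tight $L$.
\end{corollary}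

\begin{proof}
One direction is Theorem~\ref{thm:B}, the other is \eqref{eq:restrict}.
\end{proof}

A tight line has $h^1=1$. So in the numerical range of Corollary~\ref{cor:converse}, condition (2) and the $h^1$-condition in (3) are necessary as well as sufficient for vanishing.

The hypotheses are sharp in the following sense. Condition (1) cannot be weakened to $\mathrm w(Z)\le nd+2$: the scheme of Example~\ref{ex:rnc} with $r=n$ has weight at most $k+1\le kd+1$ on each subspace of dimension $k<n$, so it satisfies (2) and (3), and $h^1\ge1$. The $h^1$-condition in (3) cannot be dropped: take $2d+2$ simple points on a smooth conic in a plane $L\subset\mathbb P^n$, $n\ge3$. The weight is at most $2$ on lines and on planes other than $L$, and at most $2d+2\le kd+1$ on subspaces of dimension $k\ge3$, so (1), (2) and the inequalities in (3) hold; but $h^1(\mathcal I_Z(d))\ge1$ by Example~\ref{ex:rnc} with $r=2$ and \eqref{eq:restrict}. In Theorem~\ref{thm:B}, the scheme $Z=(d+2)q$ with $n\ge2$ satisfies the weight bound, and each of the infinitely many lines through $q$ is maximal tight and contributes $1$; so $m_q\le d+1$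 is needed. For $d\ge2$, a set of $d+3$ collinear simple points has no tight subspace and $h^1\ge2$; so the weight bound is needed.

\begin{example}\label{ex:triple}
Let $d=2$ and $Z=3q+p_1+p_2$ with $q,p_1,p_2\in\mathbb P^2$ not collinear. The lines $qp_1$ and $qp_2$ have weight $4$ and are tight; the plane has weight $5$ and is not. Theorem~\ref{thm:B} gives $h^1(\mathcal I_Z(2))=1+1$. Directly: there are $6+1+1$ conditions on the $6$-dimensional space $R_2$, no nonzero quadratic form has a triple point, and $8-6=2$.
\end{example}

Section~\ref{sec:idea} shows the method on small cases, Section~\ref{sec:dual} dualizes the problem, and Sections~\ref{sec:wedge} and~\ref{sec:iota} settle the case without tight subspaces. Section~\ref{sec:tight} constructs a map from the dependencies of $Z$ to those of $Z\cap N$ for $N$ maximal tight, and Section~\ref{sec:proof} shows that these maps together form an isomorphism.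

\section{Products of hyperplanes and determinants}\label{sec:idea}

Let $V=K^{n+1}$, so that $\mathbb P^n$ is the space of lines in $V$ and $R_d=\operatorname{Sym}^d(V^*)$. For $q\in S$ fix a nonzero vector $\hat q\in V$ representing $q$. For a linear subspace $L\subseteq\mathbb P^n$ let $\hat L\subseteq V$ be the corresponding vector subspace, of dimension $\dim L+1$.

Since $H^0(\mathcal O_Z(d))=\bigoplus_qH^0(\mathcal O_{m_qq}(d))$, the map in \eqref{eq:coker} is onto as soon as, for each $q$, the forms of degree $d$ vanishing on $\sum_{p\ne q}m_pp$ map onto $H^0(\mathcal O_{m_qq}(d))$. The simplest such forms are products of $d$ linear forms. To build them one distributes the points other than $q$ among $d$ hyperplanes, and the tool for this is the only external result that we use.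

\begin{theorem}[Edmonds \cite{Edm}]\label{thm:Ed}
The ground set of a finite matroid with rank function $\operatorname{rk}$ can be partitioned into $d$ (possibly empty) independent sets if and only if $|X|\le d\operatorname{rk}(X)$ for every subset $X$.
\end{theorem}

We apply it only to the linear matroid of a finite family of vectors $(v_x)_{x\in A}$: the ground set is $A$, a subset $X$ is independent if $(v_x)_{x\in X}$ is linearly independent, and $\operatorname{rk}(X)$ is the dimension of the span of $(v_x)_{x\in X}$.

\begin{example}[Simple points, no tight subspace]\label{ex:simple}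
Let all $m_q=1$ and $\mathrm w_L(Z)\le d\dim L+1$ whenever $\dim L\ge1$. Fix $q$ and consider the images of the vectors $\hat p$, $p\ne q$, in $V/K\hat q$. If $X\subseteq S\setminus\{q\}$ is nonempty, its image spans $\hat M/K\hat q$ for a subspace $M\ni q$ of dimension $\operatorname{rk}(X)\ge1$, and $|X|\le\mathrm w_M(Z)-1\le d\operatorname{rk}(X)$. Theorem~\ref{thm:Ed} gives $S\setminus\{q\}=C_1\sqcup\dots\sqcup C_d$ with each $C_a$ independent modulo $\hat q$. Then $\hat q$ is not in the span of $C_a$, so some linear form $\ell_a$ vanishes on $C_a$ and not at $q$. The product $\ell_1\cdots\ell_d$ vanishes on $S\setminus\{q\}$ and not at $q$. Hence $h^1(\mathcal I_Z(d))=0$.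
\end{example}

\begin{example}[One double point]\label{ex:double}
Let $d=2$ and $Z=2q+p_1+p_2+p_3$ in $\mathbb P^2$, with no line through $q$ containing two of the $p_i$; then no subspace is tight. Write $\ell_{ab}$ for an equation of the line through $a$ and $b$. The conic $\ell_{qp_2}\ell_{qp_3}$ is singular at $q$, passes through $p_2$ and $p_3$, and misses $p_1$; permuting indices handles $p_2$ and $p_3$. Here the double point behaves as two copies of $q$, placed on different lines. At $q$ we need conics through $p_1,p_2,p_3$ that span the $3$-dimensional space $H^0(\mathcal O_{2q}(2))$. The conic $\ell_{p_1p_2}\ell_{p_1p_3}$ misses $q$, and the conics $\ell_{qp_1}\ell_{p_2p_3}$ and $\ell_{qp_2}\ell_{p_1p_3}$ vanish at $q$ with independent linear parts. Two lines can be made to pass through four points; there are only three, and the spare place is spent on prescribing the behavior at $q$.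
\end{example}

Two principles emerge: a point of multiplicity $m$ counts as $m$ copies, and controlling derivatives of order $e$ at $q$ costs $e$ spare places. To prove this in general, and to handle tight subspaces, we replace the finite set of partitions by an affine space of parameters, on which one can argue with general points and with polynomials. Let $\Phi$ be a $d\times d$ matrix of linear forms on $V$. If $\Phi(\hat p)y_1=\dots=\Phi(\hat p)y_m=0$ for linearly independent $y_1,\dots,y_m\in K^d$, then after a constant change of basis $m$ columns of $\Phi$ vanish at $p$, and so $\det\Phi\in\mathfrak p_p^m$. A product $\ell_1\cdots\ell_d$ is the case of a diagonal matrix, and putting a copy of $p$ on the $a$-th hyperplane means attaching to it the basis vector $y=e_a$. We shall attach an arbitrary vector $y\in K^d$ to each copy. On the dual side, determinants become wedge products.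

\section{Dependencies as relations among symmetric tensors}\label{sec:dual}

From now on the hypotheses of Theorem~\ref{thm:B} are in force. The symmetric group $S_d$ permutes the factors of $V^{\otimes d}$; let $\Gamma_d(V)=(V^{\otimes d})^{S_d}$ be the space of symmetric tensors. The space $R_d$ is the quotient of $(V^*)^{\otimes d}$ by the span of the elements $\tau-\pi\tau$, $\pi\in S_d$. The functionals on $(V^*)^{\otimes d}$ are the elements of $V^{\otimes d}$, and those vanishing on all $\tau-\pi\tau$ are the symmetric ones. So in every characteristic $\Gamma_d(V)$ is the dual of $R_d$, with pairing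
\[
\langle D,\ell_1\cdots\ell_d\rangle=(\ell_1\otimes\dots\otimes\ell_d)(D).
\]
For $q\in S$ we have $0\le d-m_q+1\le d$. Let $F_q(V)\subseteq V^{\otimes d}$ be the span of the tensors $v_1\otimes\dots\otimes v_d$ in which at least $d-m_q+1$ of the $v_a$ equal $\hat q$, and put
\[
J_q(V)=\Gamma_d(V)\cap F_q(V).
\]
For instance, $J_q(V)=K\hat q^{\,\otimes d}$ if $m_q=1$, and $J_q(V)=\Gamma_d(V)$ if $m_q=d+1$. If $b_0=\hat q,b_1,\dots,b_n$ is a basis of $V$, expanding the remaining factors shows that $F_q(V)$ is spanned by the basis tensors $b_{i_1}\otimes\dots\otimes b_{i_d}$ with at least $d-m_q+1$ indices equal to $0$.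

\begin{proposition}\label{prop:dual}
Let $\operatorname{Dep}(Z)$ be the space of families $(D_q)_{q\in S}$ with $D_q\in J_q(V)$ and $\sum_qD_q=0$. Then $h^1(\mathcal I_Z(d))=\dim\operatorname{Dep}(Z)$.
\end{proposition}

\begin{proof}
Fix $q$, put $m=m_q$, take a basis $b_0=\hat q,b_1,\dots,b_n$ of $V$ and let $x_0,\dots,x_n$ be the dual basis, so that $\mathfrak p_q=(x_1,\dots,x_n)$. Setting $x_0=1$ identifies $H^0(\mathcal O_{mq}(d))$ with $K[x_1,\dots,x_n]/(x_1,\dots,x_n)^m$, which has as a basis the monomials of degree at most $m-1$. Since $m-1\le d$, these come from $R_d$, and $H^0(\mathcal O_{mq}(d))=R_d/(\mathfrak p_q^m)_d$.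

The dual of $R_d/(\mathfrak p_q^m)_d$ is the annihilator of $(\mathfrak p_q^m)_d$ in $\Gamma_d(V)$. The space $(\mathfrak p_q^m)_d$ is spanned by the monomials $x_{i_1}\cdots x_{i_d}$ with at least $m$ nonzero indices, and $\langle D,x_{i_1}\cdots x_{i_d}\rangle$ is the coefficient of $b_{i_1}\otimes\dots\otimes b_{i_d}$ in $D$. So $D$ annihilates $(\mathfrak p_q^m)_d$ if and only if every basis tensor occurring in $D$ has at most $m-1$ nonzero indices, that is, if and only if $D\in F_q(V)$. The annihilator is $J_q(V)$.

The dual of the map $R_d\to\bigoplus_qR_d/(\mathfrak p_q^{m_q})_d$ is therefore the sum map $\bigoplus_qJ_q(V)\to\Gamma_d(V)$. Its kernel $\operatorname{Dep}(Z)$ is dual to the cokernel in \eqref{eq:coker}.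
\end{proof}

We call the elements of $\operatorname{Dep}(Z)$ \emph{relations}. For a linear subspace $N$ with $\dim N\ge1$, the proposition applied in $N$ gives $h^1(N,\mathcal I_{Z\cap N}(d))=\dim\operatorname{Dep}(Z\cap N)$, where $\operatorname{Dep}(Z\cap N)$ is defined with $\hat N$, $S\cap N$ and $J_q(\hat N)$ in place of $V$, $S$ and $J_q(V)$. Since $J_q(\hat N)\subseteq J_q(V)$, a relation on $N$ extended by zero is a relation on $\mathbb P^n$. We shall prove that extension by zero defines an isomorphism
\begin{equation}\label{eq:sigma}
\Sigma:\bigoplus_{N\ \mathrm{maximal\ tight}}\operatorname{Dep}(Z\cap N)\longrightarrow\operatorname{Dep}(Z).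
\end{equation}

\section{Wedge products and slack}\label{sec:wedge}

This section is linear algebra. All vector spaces are finite-dimensional over $K$. For subspaces $Y_1,Y_2$ of a space $Y$, we write $\Lambda^aY_1\wedge\Lambda^bY_2$ for the span of the products in $\Lambda^{a+b}Y$. We use the following facts.

\begin{itemize}
\item[(E0)] If $Y=Y_1\oplus Y_2$, multiplication gives an isomorphism $\Lambda Y_1\otimes\Lambda Y_2\cong\Lambda Y$. So $\Lambda Y$ is graded by the degree in $Y_2$, compatibly with products; and if $\sum_k\theta_k\wedge\eta_k=0$ with $\theta_k\in\Lambda Y_1$ and linearly independent $\eta_k\in\Lambda Y_2$, then all $\theta_k=0$.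
\item[(E1)] Let $u_1,\dots,u_k\in Y$ be linearly independent and $\theta\in\Lambda Y$. Then $\theta\wedge u_1\wedge\dots\wedge u_k=0$ if and only if the image $\bar\theta$ of $\theta$ in $\Lambda(Y/\langle u_1,\dots,u_k\rangle)$ is $0$. Indeed, let $C$ be a complement of $\langle u_1,\dots,u_k\rangle$ and write $\theta=\theta_C+\theta'$ with $\theta_C\in\Lambda C$ and $\theta'$ in the ideal generated by the $u_j$. Then $\theta_C$ corresponds to $\bar\theta$, the product equals $\theta_C\wedge u_1\wedge\dots\wedge u_k$, and by (E0) it vanishes only if $\theta_C=0$.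
\item[(E2)] If $\theta\in\Lambda^eY$ and $\theta\wedge u_j=0$ for $e+1$ linearly independent vectors $u_j$, then $\theta=0$. Indeed, extend the $u_j$ to a basis. The basis monomials not containing $u_j$ remain linearly independent after multiplication by $u_j$, so every monomial occurring in $\theta$ contains all $e+1$ vectors, which is impossible in degree $e$.
\item[(E3)] Call a subset of $K^M$ \emph{open} if it is the set of points where some polynomial from a given list is nonzero. As $K$ is infinite, a nonzero polynomial does not vanish on all of $K^M$. Applied to products, this shows that two nonempty open sets meet and that a polynomial vanishing on a nonempty open set is zero.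
\end{itemize}

Let $U=K^d$ with basis $e_1,\dots,e_d$. A \emph{family} in a space $W$ is a finite family $A=(v_x)_{x\in A}$ of nonzero vectors, repetitions allowed; for a subspace $M\subseteq W$ put $A\cap M=\{x\in A:v_x\in M\}$. For $y=(y_x)\in U^A$ put
\[
X_A(y)=\bigwedge_{x\in A}(v_x\otimes y_x)\in\Lambda^{|A|}(W\otimes U),\qquad X_\emptyset=1,
\]
the product being taken in a fixed order. It is linear in each $y_x$, and it is nonzero exactly when the vectors $v_x\otimes y_x$ are linearly independent.

\begin{definition}\label{def:kill}
The family $A$ \emph{kills} $\theta\in\Lambda(W\otimes U)$ if $\theta\wedge X_A(y)=0$ for all $y\in U^A$. For an integer $e\ge0$, the family $A$ has \emph{slack} $e$ if $|A\cap M|\le d\dim M-e$ for every subspace $M\subseteq W$ containing a member of $A$.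
\end{definition}

Reordering $A$ changes $X_A$ by a sign, so killing does not depend on the order. The elements killed by $A$ form a linear subspace. If $A=A_1\sqcup A_2$ then $X_A=\pm X_{A_1}\wedge X_{A_2}$, so \emph{an element killed by a subfamily is killed by the whole family}. Slack $e$ passes to subfamilies and implies slack $e'$ for $0\le e'\le e$. It says that the vectors $v_x\otimes y_x$ with $v_x\in M$ leave at least $e$ spare dimensions in $M\otimes U$, a space of dimension $d\dim M$. Edmonds' theorem says that these places can actually be filled.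

\begin{lemma}\label{lem:Ed}
Let $A$ have slack $e$. Then $X_A(y)\ne0$ for some $y$. Moreover, for each $x\in A$ there are $y\in U^A$ and $z_1,\dots,z_e\in U$ with $X_A(y)\wedge(v_x\otimes z_1)\wedge\dots\wedge(v_x\otimes z_e)\ne0$.
\end{lemma}

\begin{proof}
If $X\subseteq A$ is nonempty and $M$ is the span of its vectors, then $|X|\le|A\cap M|\le d\dim M=d\operatorname{rk}(X)$. Theorem~\ref{thm:Ed} gives $A=C_1\sqcup\dots\sqcup C_d$ with each $C_a$ independent. Put $y_x=e_a$ for $x\in C_a$. Since $W\otimes U=\bigoplus_aW\otimes e_a$, the vectors $v_x\otimes y_x$ are linearly independent. For the second claim, add $e$ further copies of $v_x$ to $A$. A subspace $M$ containing $v_x$ now contains $|A\cap M|+e\le d\dim M$ members, and the count for the other subspaces is unchanged. The new family has slack $0$, and the first claim applies to it.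
\end{proof}

The next lemma is the precise form of the principle that order $e$ costs $e$ spare places.

\begin{lemma}\label{lem:slack}
A family $A$ in $W$ with slack $e$ kills no nonzero element of $\Lambda^e(W\otimes U)$.
\end{lemma}

\begin{proof}
We use induction on $|A|$; the empty family kills only $0$. Let $x\in A$ and $A'=A\setminus\{x\}$, and suppose that $A$ kills some $\omega\ne0$ in $\Lambda^e(W\otimes U)$. By induction $A'$ does not kill $\omega$, so $\omega\wedge X_{A'}(y')\ne0$ for $y'$ in a nonempty open subset of $U^{A'}$. By Lemma~\ref{lem:Ed} there are $z_0,\dots,z_e\in U$ (with $z_0$ the vector called $y_x$ there) such that $X_{A'}(y')\wedge(v_x\otimes z_0)\wedge\dots\wedge(v_x\otimes z_e)\ne0$ for $y'$ in a nonempty open set. By (E3) some $y'$ lies in both sets. Let $Q'$ be the quotient of $W\otimes U$ by the span of the independent vectors $v_{x'}\otimes y'_{x'}$, $x'\in A'$. By (E1), the image $\bar\omega\in\Lambda^eQ'$ is nonzero and the images $\bar z_0,\dots,\bar z_e$ of the $v_x\otimes z_j$ are linearly independent. Since $A$ kills $\omega$, we have $\omega\wedge(v_x\otimes z_j)\wedge X_{A'}(y')=0$,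 so $\bar\omega\wedge\bar z_j=0$ for all $j$ by (E1). Now (E2) gives $\bar\omega=0$, a contradiction.
\end{proof}

For $e\le d$ the hypothesis cannot be weakened: if $M$ contains a member of $A$ and $|A\cap M|+e>d\dim M$, then $A$ kills the nonzero space $\Lambda^e(M\otimes U)$ for degree reasons. In Example~\ref{ex:double}, the images $t_1,t_2,t_3$ of the $\hat p_i$ in the plane $W=V/K\hat q$ are pairwise independent and have slack $1$ for $d=2$. By (E1), a vector of $W\otimes U$ killed by them lies in the span of the $t_i\otimes y_i$ whenever these are independent. The choices $y=(e_2,e_1,e_1)$ and $y=(e_1,e_2,e_1)$, which correspond to the last two conics of the example, give the spans $W\otimes e_1+Kt_1\otimes e_2$ and $W\otimes e_1+Kt_2\otimes e_2$. These meet in $W\otimes e_1$; exchanging $e_1$ and $e_2$ gives $W\otimes e_2$, and the intersection is $0$.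

As in the examples, the weight bounds give slack only after projecting from the point $q$ under consideration. The next lemma accounts for this by passing to a leading term.

\begin{lemma}\label{lem:proj}
Let $0\ne u\in W$, let $a,i\ge0$, and let $A$ be a family in $W$ with no member in $Ku$, whose image in $W/Ku$ has slack $i$. Then $A$ kills no nonzero element of $\Lambda^a(u\otimes U)\wedge\Lambda^i(W\otimes U)$.
\end{lemma}

\begin{proof}
Write $W=Ku\oplus W'$ and $v_x=\alpha_xu+t_x$ with $t_x\in W'$. The family $A'=(t_x)_{x\in A}$ is the image of $A$ under $W/Ku\cong W'$. Grade $\Lambda(W\otimes U)$ by the degree in $W'\otimes U$, as in (E0). Let $\omega\ne0$ be an element of the given space killed by $A$. Its components have degree at most $i$; let $\omega_j$ be the nonzero component of highest degree $j\le i$. The components of $X_A(y)$ have degree at most $|A|$, and the one of degree $|A|$ is $X_{A'}(y)$. So the component of $\omega\wedge X_A(y)$ of degree $j+|A|$ is $\omega_j\wedge X_{A'}(y)$, and this vanishes for all $y$. Write $\omega_j=\sum_k\eta_k\wedge\theta_k$ with $(\eta_k)$ a basis of $\Lambda^{a+i-j}(u\otimes U)$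 and $\theta_k\in\Lambda^j(W'\otimes U)$. By (E0), $A'$ kills each $\theta_k$. As $A'$ has slack $j$, Lemma~\ref{lem:slack} gives $\theta_k=0$ for all $k$, so $\omega_j=0$, a contradiction.
\end{proof}

\section{Relations in the exterior algebra}\label{sec:iota}

Define
\[
\iota:V^{\otimes d}\to\Lambda^d(V\otimes U),\qquad v_1\otimes\dots\otimes v_d\mapsto(v_1\otimes e_1)\wedge\dots\wedge(v_d\otimes e_d).
\]
By (E0) applied to $V\otimes U=\bigoplus_aV\otimes e_a$, the algebra $\Lambda(V\otimes U)$ has a multidegree in $\mathbb N^d$, and $\iota$ is an isomorphism onto the part of multidegree $(1,\dots,1)$. We regard $V^{\otimes d}$ as a subspace of $\Lambda^d(V\otimes U)$ through $\iota$ and usually omit $\iota$. For $T\subseteq S$ let $[T]$ be the family in $V$ consisting of $m_p$ copies of $\hat p$ for each $p\in T$.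

\begin{remark}\label{rem:det}
The link with Section~\ref{sec:idea}, not needed in the proofs, is as follows. Let $\varphi_1,\dots,\varphi_d\in(V\otimes U)^*$, let $\ell_{ba}(v)=\varphi_b(v\otimes e_a)$ and $\Phi=(\ell_{ba})$, so that $\Phi(v)y=(\varphi_b(v\otimes y))_b$. The functional $w_1\wedge\dots\wedge w_d\mapsto\det(\varphi_b(w_a))$ sends $\iota(v_1\otimes\dots\otimes v_d)$ to $\sum_\sigma\operatorname{sgn}(\sigma)\prod_a\ell_{\sigma(a)a}(v_a)$, hence sends $D\in\Gamma_d(V)$ to $\langle D,\det\Phi\rangle$. By (E1), if $X_A(y)\ne0$ then $D\wedge X_A(y)=0$ if and only if $D$ annihilates $\det\Phi$ for every matrix $\Phi$ of linear forms with $\Phi(v_x)y_x=0$ for all $x\in A$.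
\end{remark}

\begin{lemma}\label{lem:iota}
Let $q\in S$.
\begin{enumerate}
\item[(a)] $F_q(V)\subseteq\Lambda^{d-m_q+1}(\hat q\otimes U)\wedge\Lambda^{m_q-1}(V\otimes U)$.
\item[(b)] If $q\in T\subseteq S$, then $[T]$ kills $F_q(V)$.
\item[(c)] If $(D_p)_{p\in S}\in\operatorname{Dep}(Z)$, then $[S\setminus\{q\}]$ kills $D_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), move $d-m_q+1$ factors $\hat q\otimes e_a$ of a spanning tensor to the front. For (b), by (a) each term of $D\wedge X_{[T]}(y)$ contains $(d-m_q+1)+m_q=d+1$ factors from the $d$-dimensional space $\hat q\otimes U$. For (c), $D_q=-\sum_{p\ne q}D_p$, and each $D_p$ is killed by (b).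
\end{proof}

Part (c) isolates one point: from now on we study a single tensor $D_q$ and the families that kill it. The weight bounds enter through the following translation.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] Let $q\in S$ and $T\subseteq S\setminus\{q\}$. The image of $[T]$ in $V/K\hat q$ has slack $i$ for every $i$ with $0\le i\le m_q-2$. It has slack $m_q-1$ if no tight subspace contains both $q$ and a point of $T$.
\item[(b)] Let $N$ be maximal tight and $T\subseteq S\setminus N$. The image of $[T]$ in $V/\hat N$ has slack $1$.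
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A subspace of $V/K\hat q$ containing a member of the image is $\hat M/K\hat q$, where $M$ contains $q$ and a point of $T$, and its dimension is $r=\dim M\ge1$. It contains at most $\mathrm w_M(Z)-m_q$ members. This number is at most $rd-(m_q-2)$, and at most $rd-(m_q-1)$ if $M$ is not tight.

(b) A subspace of $V/\hat N$ containing a member of the image is $\hat M/\hat N$ with $M\supsetneq N$. By maximality $M$ is not tight, so the number of members is at most
\[
\mathrm w_M(Z)-\mathrm w_N(Z)\le(d\dim M+1)-(d\dim N+2)=d\dim(\hat M/\hat N)-1.\qedhere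
\]
\end{proof}

\begin{proposition}\label{prop:notight}
Let $q\in S$ and $T\subseteq S\setminus\{q\}$, and suppose that no tight subspace contains both $q$ and a point of $T$. Then $[T]$ kills no nonzero element of $F_q(V)$.
\end{proposition}

\begin{proof}
Combine Lemma~\ref{lem:iota}(a), Lemma~\ref{lem:weights}(a) and Lemma~\ref{lem:proj} with $W=V$, $u=\hat q$, $a=d-m_q+1$, $i=m_q-1$.
\end{proof}

If there is no tight subspace at all, Lemma~\ref{lem:iota}(c) and Proposition~\ref{prop:notight} with $T=S\setminus\{q\}$ give $D_q=0$ for every relation and every $q$. This proves Theorem~\ref{thm:B} in that case. A tight subspace through $q$ lowers the slack from $m_q-1$ to $m_q-2$, one less than needed. The rest of the paper shows that what survives is exactly a relation on that subspace.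

\section{Passing to a maximal tight subspace}\label{sec:tight}

\begin{lemma}\label{lem:max}
There are finitely many tight subspaces, and two distinct maximal tight subspaces meet in at most one point.
\end{lemma}

\begin{proof}
Let $N$ be tight of dimension $k$ and let $L$ be the span of $S\cap N$, so that $\mathrm w_L(Z)=kd+2$. Since $kd+2>d+1\ge m_q$ for all $q$, the span $L$ is not a point, and $kd+2\le d\dim L+2$ forces $L=N$. So a tight subspace is determined by a subset of $S$.

Let $N\ne N'$ be maximal tight, of dimensions $k,k'$, and suppose $e=\dim(N\cap N')\ge1$. Their span $M$ has dimension $k+k'-e$, and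
\[
\mathrm w_M(Z)\ge\mathrm w_N(Z)+\mathrm w_{N'}(Z)-\mathrm w_{N\cap N'}(Z)\ge(kd+2)+(k'd+2)-(ed+2)=d\dim M+2 .
\]
By the weight bound equality holds, so $M$ is tight. Maximality gives $N=M=N'$, a contradiction.
\end{proof}

If $N\cap N'$ is a point $p$, the same count gives $(k+k')d+4-\mathrm w_{\{p\}}(Z)\le(k+k')d+1$, because $M$ is not tight. So $p$ is a point of $S$ of multiplicity at least $3$, as in Example~\ref{ex:triple}.

To invert the map $\Sigma$ of \eqref{eq:sigma} we must extract from a relation $(D_p)$ on $\mathbb P^n$ a relation on a maximal tight $N$. Suppose that a linear projection $\pi:V\to\hat N$ sends $\hat p$ to $0$ for all $p\in S\setminus N$, and that these $p$ have $m_p\le d$. Then $\pi^{\otimes d}$ sends their $D_p$ to $0$ and maps $J_q(V)$ to $J_q(\hat N)$ for $q\in N$, which is what we want. But the points outside $N$ may span a subspace that meets $N$, and then $\pi$ does not exist. In $V\otimes U$ there is $d$ times as much room: we can divide by the vectors $v_x\otimes y_x$, $x\in[S\setminus N]$, and by Lemma~\ref{lem:weights}(b) the space $\hat N\otimes U$ embeds in the quotient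 $Q$ for general $y$. In terms of killing, we look for $\psi\in J_q(\hat N)$ such that $[S\setminus N]$ kills $D_q-\psi$.

In Example~\ref{ex:triple} the relations are $D_{p_i}=c_i\,\hat p_i\otimes\hat p_i$, $D_q=-D_{p_1}-D_{p_2}$ with $c_1,c_2\in K$. For $N=qp_1$ the family $[\{p_2\}]$ kills $D_{p_2}$, so $\psi=-D_{p_1}$ works for $q$, and we recover the relation $(-D_{p_1},D_{p_1})$ on the line.

Two difficulties arise. First, $Q$ may be larger than $\hat N\otimes U$ (in the example the dimensions are $5$ and $4$), so the image of $D_q$ need not a priori lie in $\Lambda^d(\hat N\otimes U)$. Slack $m_q-2$ is just enough to remove the other components. Second, the image is a rational function of $y$ and could depend on $y$.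

\begin{example}\label{ex:nonmax}
Let $d=2$, $V=W_0\oplus Kv$, $0\ne u\in W_0$, and let $E$ consist of $v+n_1$, $v+n_2$ with $n_i\in W_0$ and $n_1-n_2\notin Ku$. The image of $E$ in $V/W_0$ has slack $0$ but not $1$. For independent $y_1,y_2$ the quotient of $V\otimes U$ by the $(v+n_i)\otimes y_i$ is $W_0\otimes U$, with $v\otimes y_i\mapsto-n_i\otimes y_i$. The image of $D=u\otimes v+v\otimes u$ is $-(u\otimes n_2+n_1\otimes u)$ for $y=(e_1,e_2)$ and $-(u\otimes n_1+n_2\otimes u)$ for $y=(e_2,e_1)$, and these differ. Here $X$ of the image of $E$ in $V/W_0$ has the single coordinate $\det(y_1,y_2)$, which can act as a denominator.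
\end{example}

Slack $1$, which comes from the maximality of $N$, rules out denominators.

\begin{lemma}\label{lem:coprime}
Let $E$ be a family in $W$ with slack $1$. The coordinates $P_\alpha(y)$ of $X_E(y)$ in a basis of $\Lambda^{|E|}(W\otimes U)$ are polynomials in $y$, not all zero, with no common nonconstant factor.
\end{lemma}

\begin{proof}
If $E=\emptyset$ the only coordinate is $1$. In general the $P_\alpha$ are not all zero by Lemma~\ref{lem:Ed}, and each nonzero $P_\alpha$ is homogeneous of degree $1$ in each block of variables $y_x$. If a nonzero product $fg$ is homogeneous in a block, so are $f$ and $g$: the product of their parts of highest degree in the block and the product of their parts of lowest degree are both nonzero, so these two products have the same degree.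

Suppose a nonconstant $f$ divides all $P_\alpha=fg_\alpha$. Then $f$ is homogeneous of degree $0$ or $1$ in each block, and of degree $1$ in some block $y_x$, since it is not constant. The $g_\alpha$ do not involve $y_x$. So $X_E(y)=f(y)G(y)$, where the vector $G(y)$ does not depend on $y_x$. By Lemma~\ref{lem:Ed} there are $y$ and $z\in U$ with $X_E(y)\wedge(v_x\otimes z)\ne0$; in particular $f(y)\ne0$. Let $Y=X_{E\setminus\{x\}}$ evaluated at the other components of $y$; then
\begin{equation}\label{eq:nonzero}
(v_x\otimes z)\wedge(v_x\otimes y_x)\wedge Y\ne0 .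
\end{equation}
Replacing $y_x$ by $z$ does not change $G$, so it multiplies $X_E(y)$ by a scalar $c$; that is, $(v_x\otimes z)\wedge Y=c\,(v_x\otimes y_x)\wedge Y$. Multiplying by $v_x\otimes z$ and using \eqref{eq:nonzero} gives $c=0$. Then $(v_x\otimes z)\wedge Y=0$, which contradicts \eqref{eq:nonzero}.
\end{proof}

\begin{proposition}\label{prop:psi}
Let $N$ be maximal tight and $T\subseteq S\setminus N$.
\begin{enumerate}
\item[(a)] The family $[T]$ kills no nonzero element of $\Lambda^d(\hat N\otimes U)$.
\item[(b)] Let $q\in S\cap N$ and let $D\in J_q(V)$ be killed by $[((S\cap N)\setminus\{q\})\cup T]$. Then there is a unique $\psi\in\hat N^{\otimes d}$ such that $[T]$ kills $D-\psi$. Moreover $\psi\in J_q(\hat N)$.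
\end{enumerate}
\end{proposition}

\begin{proof}
Put $N_U=\hat N\otimes U$ and $E=[T]=(v_x)_{x\in E}$. Choose a complement $V=\hat N\oplus V'$ and let $\bar E$ be the image of $E$ in $V/\hat N\cong V'$. It has slack $1$ by Lemma~\ref{lem:weights}(b), so $\mathcal Y=\{y\in U^E:X_{\bar E}(y)\ne0\}$ is a nonempty open set by Lemma~\ref{lem:Ed}. For $\theta\in\Lambda^{d+|E|}(V\otimes U)$ let $\theta^\circ$ be its component in $\Lambda^dN_U\otimes\Lambda^{|E|}(V'\otimes U)$, in the sense of (E0). The component of $X_E(y)$ in $\Lambda^{|E|}(V'\otimes U)$ is $X_{\bar E}(y)$, so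
\begin{equation}\label{eq:circ}
(\Psi\wedge X_E(y))^\circ=\Psi\otimes X_{\bar E}(y)\qquad\text{for }\Psi\in\Lambda^dN_U .
\end{equation}
Taking $y\in\mathcal Y$ proves (a), and (a) gives the uniqueness in (b). For the existence put $m=m_q$, $a=d-m+1\ge0$ and $A=[(S\cap N)\setminus\{q\}]$.

\emph{Step 1: for each $y\in\mathcal Y$ there is $\Psi(y)\in\Lambda^a(\hat q\otimes U)\wedge\Lambda^{m-1}N_U$ with $D\wedge X_E(y)=\Psi(y)\wedge X_E(y)$.} Fix $y\in\mathcal Y$. The vectors $v_x\otimes y_x$ are linearly independent modulo $N_U$. So they are independent, and $N_U$ embeds in the quotient $Q$ of $V\otimes U$ by their span. Choose $Q=N_U\oplus H$ and grade $\Lambda Q$ by the degree in $H$. By Lemma~\ref{lem:iota}(a) the image $\bar D$ of $D$ lies in $\Lambda^a(\hat q\otimes U)\wedge\Lambda^{m-1}Q$. Hence $\bar D=\sum_{c=0}^{m-1}\bar D_c$, where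
\[
\bar D_c=\sum_k\omega_{c,k}\wedge h_{c,k},\qquad\omega_{c,k}\in\Lambda^a(\hat q\otimes U)\wedge\Lambda^{m-1-c}N_U,
\]
and $(h_{c,k})_k$ is a basis of $\Lambda^cH$. By hypothesis $D\wedge X_A(y')\wedge X_E(y)=0$ for all $y'\in U^A$, so $\bar D\wedge X_A(y')=0$ in $\Lambda Q$ by (E1). As $X_A(y')\in\Lambda N_U$, fact (E0) gives $\omega_{c,k}\wedge X_A(y')=0$ for all $c,k,y'$: the family $A$ in $\hat N$ kills every $\omega_{c,k}$. Let $1\le c\le m-1$ and $i=m-1-c$, so $0\le i\le m-2$. By Lemma~\ref{lem:weights}(a) the image of $A$ in $V/K\hat q$, hence in its subspace $\hat N/K\hat q$, has slack $i$. Lemma~\ref{lem:proj} with $W=\hat N$ and $u=\hat q$ gives $\omega_{c,k}=0$. So $\bar D=\bar D_0$ lies in $\Lambda^a(\hat q\otimes U)\wedge\Lambda^{m-1}N_U$; call it $\Psi(y)$. The image of $D-\Psi(y)$ in $\Lambda Q$ is $0$, and (E1) gives the claim.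

\emph{Step 2: $\Psi(y)$ does not depend on $y\in\mathcal Y$.} Fix bases of $\Lambda^dN_U$ and $\Lambda^{|E|}(V'\otimes U)$. Let $\Psi_\beta(y)$, $P_\alpha(y)$ and $R_{\beta\alpha}(y)$ be the coordinates of $\Psi(y)$, $X_{\bar E}(y)$ and $(D\wedge X_E(y))^\circ$. The $P_\alpha$ and $R_{\beta\alpha}$ are polynomials on $U^E$, each zero or homogeneous of degree $|E|$. By Step 1 and \eqref{eq:circ},
\begin{equation}\label{eq:RP}
\Psi_\beta(y)P_\alpha(y)=R_{\beta\alpha}(y)\qquad(y\in\mathcal Y).
\end{equation}
Fix $\beta$, and fix $\alpha_0$ with $P_{\alpha_0}\ne0$. By \eqref{eq:RP}, $R_{\beta\alpha}P_{\alpha_0}=R_{\beta\alpha_0}P_\alpha$ on $\mathcal Y$, hence as polynomials by (E3). So the rational function $\rho=R_{\beta\alpha_0}/P_{\alpha_0}$ satisfies $\rho P_\alpha=R_{\beta\alpha}$ for all $\alpha$. Write $\rho=f/g$ in lowest terms. Then $g$ divides $fP_\alpha$, hence $P_\alpha$, for every $\alpha$, by unique factorization. By Lemma~\ref{lem:coprime}, $g$ is constant, so $\rho$ is a polynomial; comparing degrees in $\rho P_{\alpha_0}=R_{\beta\alpha_0}$ shows that $\rho$ is constant. At each $y\in\mathcal Y$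 some $P_\alpha(y)$ is nonzero, and \eqref{eq:RP} gives $\Psi_\beta(y)=\rho$.

Let $\Psi$ be the constant value. Then $(D-\Psi)\wedge X_E(y)$ vanishes on $\mathcal Y$, hence for all $y$ by (E3). So $E$ kills $D-\Psi$, and by (a) $\Psi$ is the only element of $\Lambda^dN_U$ with this property.

\emph{Step 3: $\Psi$ comes from $J_q(\hat N)$.} This characterization transfers the symmetries of $D$ to $\Psi$. The group $GL(U)$ acts on $V\otimes U$ through the second factor, hence on $\Lambda(V\otimes U)$ by algebra automorphisms preserving $\Lambda^dN_U$, and $g\cdot X_E(y)=X_E(gy)$, where $gy=(gy_x)$. Suppose $g\cdot D=\chi D$ with $\chi\in K^*$. Applying $g$ to $(D-\Psi)\wedge X_E(y)=0$ and letting $gy$ run through $U^E$, we see that $E$ kills $D-\chi^{-1}g\cdot\Psi$. Therefore $g\cdot\Psi=\chi\Psi$.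

Take $g=\operatorname{diag}(g_1,\dots,g_d)$. It acts on the part of multidegree $\mu$ by $g^\mu=\prod_ag_a^{\mu_a}$, so $\chi=g_1\cdots g_d$, and the component $\Psi_\mu$ of $\Psi$ satisfies $(g^\mu-g_1\cdots g_d)\Psi_\mu=0$ for all $g\in(K^*)^d$. For $\mu\ne(1,\dots,1)$ the polynomial $g^\mu-g_1\cdots g_d$ is nonzero, so $\Psi_\mu=0$ by (E3). Thus $\Psi=\iota(\psi)$ with $\psi\in\hat N^{\otimes d}$.

Take for $g$ the permutation $e_a\mapsto e_{\pi(a)}$, $\pi\in S_d$. Reordering the factors of $(v_1\otimes e_{\pi(1)})\wedge\dots\wedge(v_d\otimes e_{\pi(d)})$ gives $g\cdot\iota(\tau)=\operatorname{sgn}(\pi)\,\iota(\pi\tau)$, where $\pi\tau$ is $\tau$ with its factors permuted. As $D$ is symmetric, $\chi=\operatorname{sgn}(\pi)$, and $g\cdot\iota(\psi)=\operatorname{sgn}(\pi)\,\iota(\psi)$ means $\pi\psi=\psi$. So $\psi\in\Gamma_d(\hat N)$.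

Finally, take a basis $b_0=\hat q,b_1,\dots$ of $\hat N$. The space $\Lambda^a(\hat q\otimes U)\wedge\Lambda^{m-1}N_U$, which contains $\Psi$ by Step 1, is spanned by the monomials in the vectors $b_j\otimes e_s$ having at least $a$ factors of the form $b_0\otimes e_s$. Since $\iota$ sends basis tensors to distinct monomials, every basis tensor occurring in $\psi$ has at least $a=d-m+1$ factors $\hat q$. Hence $\psi\in F_q(\hat N)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

The direct sum in \eqref{eq:sigma} is finite by Lemma~\ref{lem:max}. We construct an injective linear map $\Theta$ in the opposite direction with $\Theta\circ\Sigma=\operatorname{id}$. Then $\Theta$ is bijective, and Theorem~\ref{thm:B} follows from Proposition~\ref{prop:dual} applied in $\mathbb P^n$ and in each $N$.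

\subsection*{The map $\Theta$}
Let $(D_p)\in\operatorname{Dep}(Z)$, let $N$ be maximal tight and let $q\in S\cap N$. By Lemma~\ref{lem:iota}(c), Proposition~\ref{prop:psi}(b) applies to $D_q$ with $T=S\setminus N$. Let $\psi^N_q\in J_q(\hat N)$ be the resulting tensor, the unique element of $\hat N^{\otimes d}$ such that $[S\setminus N]$ kills $D_q-\psi^N_q$. By uniqueness $\psi_q^N$ depends linearly on $D_q$; in particular $\psi_q^N=0$ if $D_q=0$. Since $\sum_pD_p=0$,
\[
\sum_{q\in S\cap N}\psi^N_q=-\sum_{q\in S\cap N}(D_q-\psi_q^N)-\sum_{p\in S\setminus N}D_p .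
\]
The family $[S\setminus N]$ kills every term on the right, by definition of $\psi^N_q$ and by Lemma~\ref{lem:iota}(b). So the left side is $0$ by Proposition~\ref{prop:psi}(a). This defines a linear map $\Theta_N:\operatorname{Dep}(Z)\to\operatorname{Dep}(Z\cap N)$, $(D_p)\mapsto(\psi^N_q)_{q\in S\cap N}$, and we put $\Theta=(\Theta_N)_N$.

\subsection*{The identity $\Theta\circ\Sigma=\operatorname{id}$}
Let $(D_p)$ be the extension by zero of a relation on a maximal tight $N$. For $q\in S\cap N$ we have $D_q\in\hat N^{\otimes d}$, so $\psi_q^N=D_q$ by uniqueness, and $\Theta_N$ returns the given relation. Let $N'\ne N$ be maximal tight. Then $\psi_q^{N'}=0$ unless $q\in S\cap N\cap N'$, a set with at most one point by Lemma~\ref{lem:max}. A relation with at most one nonzero entry is zero, so $\Theta_{N'}(D_p)=0$.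

\subsection*{Injectivity of $\Theta$}
Let $(D_p)\in\operatorname{Dep}(Z)$ have all $\psi^N_q=0$, and fix $q\in S$. We know that $[S\setminus\{q\}]$ kills $D_q$ and want to apply Proposition~\ref{prop:notight}; the obstacle is formed by the points that lie with $q$ in a tight subspace. We remove them one maximal tight subspace at a time. Let $N_1,\dots,N_j$ ($j\ge0$) be the maximal tight subspaces containing $q$, and let $T_l$ be the set of points of $S\setminus\{q\}$ outside $N_1\cup\dots\cup N_l$. We show by induction on $l=0,\dots,j$ that $[T_l]$ kills $D_q$.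

For $l=0$ this is Lemma~\ref{lem:iota}(c). Let $l\ge1$ and suppose that $[T_{l-1}]$ kills $D_q$. By Lemma~\ref{lem:max}, $N_i\cap N_l=\{q\}$ for $i<l$, so no point of $(S\cap N_l)\setminus\{q\}$ has been removed yet:
\[
T_{l-1}=\bigl((S\cap N_l)\setminus\{q\}\bigr)\sqcup T_l,\qquad T_l\subseteq S\setminus N_l .
\]
Proposition~\ref{prop:psi}(b) with $N=N_l$ and $T=T_l$ gives $\psi'\in\hat N_l^{\otimes d}$ such that $[T_l]$ kills $D_q-\psi'$. The larger family $[S\setminus N_l]$ then also kills $D_q-\psi'$, so $\psi'=\psi_q^{N_l}=0$ by the uniqueness that defines $\psi_q^{N_l}$. Hence $[T_l]$ kills $D_q$.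

A tight subspace containing $q$ lies in a maximal tight subspace, which is one of the $N_l$, so it contains no point of $T_j$. Proposition~\ref{prop:notight} with $T=T_j$ gives $D_q=0$. As $q$ was arbitrary, $\Theta$ is injective. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A} and Corollary~\ref{cor:converse}. \qed

\begin{thebibliography}{9}

\bibitem{BDP}
Edoardo Ballico, Olivia Dumitrescu and Elisa Postinghel, \emph{On Segre's bound for fat points in $\mathbb{P}^n$}, arXiv:1504.05151 (2015).

\bibitem{Edm}
Edmonds, \emph{Minimum partition of a matroid into independent subsets}, J. Res. Nat. Bur. Standards 69B (1965) 67--72.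

\end{thebibliography}
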